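# Countable injectivity of matrix rings, by way of functions constant off a small set

## 1. Functions that are constant off a small set

Rings are associative with $1$, and subrings share the $1$. Fix an infinite cardinal $\kappa$ and call a set *small* if its cardinality is at most $\kappa$. We use two facts: a union of at most $\kappa$ small sets is small, and the successor cardinal $\kappa^+$ is not small. For $\kappa=\aleph_0$, small means countable and $\kappa^+=\aleph_1$.

**Definition 1.** Let $S$ be a subring of a ring $F$. Put
$$R(S,F,\kappa)=\{g:\kappa^+\to F\ \mid\ \text{there is } s\in S \text{ with } g(\alpha)=s \text{ for all }\alpha\text{ outside a small set}\},$$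
with pointwise operations.

This is a ring: if $g$ and $h$ are constant off small sets $A$ and $B$, then $g\pm h$ and $gh$ are constant off $A\cup B$, with values in $S$. The value $s$ is determined by $g$, since two small sets cannot cover $\kappa^+$. We write it $\hat g$ and call it the eventual value. For example, if $S=\mathbb Z$ and $F=\mathbb Q$, the function equal to $1/2$ at finitely many points and to $7$ elsewhere lies in $R$, but the constant function $1/2$ does not.

Such a ring has two aspects. At a single point $\alpha$ it looks like $F$: for every $z\in F$ the function with value $z$ at $\alpha$ and $0$ elsewhere belongs to $R$. In the long run it looks like $S$. A statement about at most $\kappa$ elements of $R$ involves all of $F$ on a small set of points, and off that set it is one statement about $S$.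

Here is what the construction is for. A ring $R$ is *right $\aleph_0$-injective* if every right $R$-homomorphism from a countably generated right ideal of $R$ to $R_R$ extends to a homomorphism $R_R\to R_R$. Liang Shen, in "A Note on $\aleph_0$-injective Rings", arXiv:0710.5565 (2007), asks: if $R$ is right $\aleph_0$-injective, is $M_{n\times n}(R)$, $n\ge2$, right $\aleph_0$-injective? The answer is no, and the counterexamples are rings $R(S,F,\kappa)$.

More generally, $R$ is *right $\kappa$-injective* if every homomorphism $I\to R_R$, with $I$ a right ideal generated by at most $\kappa$ elements, extends to $R_R\to R_R$; $\kappa=\aleph_0$ is the case above. It is *right P-injective* if the same holds for principal right ideals. So right $\kappa$-injective implies right P-injective. We shall prove the following.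

**Theorem A.** For every infinite $\kappa$ there is a commutative $\kappa$-injective ring $R$ such that $M_{n\times n}(R)$ is not right P-injective for any $n\ge2$. The case $\kappa=\aleph_0$ gives a negative answer to the question.

**Theorem B.** For every infinite $\kappa$ and every $n\ge1$ there is a ring $R$ such that $M_{m\times m}(R)$ is right $\kappa$-injective for all $m\le n$, but not right P-injective for any $m>n$. Consequently the sets of the form $\{m\ge1: M_{m\times m}(R)\text{ is right }\aleph_0\text{-injective}\}$, $R$ a ring, are exactly $\varnothing$, $\{1,\dots,n\}$ $(n\ge1)$, and $\{1,2,3,\dots\}$.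

**Proposition C.** Suppose $R$ is right $\aleph_0$-injective and, for every countably generated right ideal $I$, every epimorphism $R^{(\mathbb N)}\to I$ has countably generated kernel. (This holds, for example, if $R$ is von Neumann regular, or if all countably generated right ideals are projective.) Then $M_{n\times n}(R)$ is right $\aleph_0$-injective for all $n$.

## 2. Extending maps to left multiplications: some hand computations

A homomorphism $R_R\to R_R$ is left multiplication by an element. So "$f:I\to R$ extends" means: there is $x\in R$ with $f(g)=xg$ for all $g\in I$. Similarly, let $R^n$ denote columns, a right $R$-module; homomorphisms $R^n\to R$ are left multiplications by rows $x=(x_1,\dots,x_n)$. A ring is *right self-injective* if $R_R$ is an injective module. By Baer's criterion this holds as soon as homomorphisms $I\to R$ extend for all right ideals $I$, and then maps into $R_R$ extend from submodules of any right module.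

*The integers.* The map $2\mathbb Z\to\mathbb Z$, $2\mapsto 1$, does not extend, since $2x=1$ has no integer solution. So $\mathbb Z$ is not P-injective.

*Dual numbers.* Let $k$ be a field and $k[\varepsilon]$ the ring with $\varepsilon^2=0$. Its ideals are $0$, $(\varepsilon)=k\varepsilon$ and $k[\varepsilon]$. A homomorphism from $(\varepsilon)$ sends $\varepsilon$ to an element killed by $\varepsilon$, that is, to $c\varepsilon$ with $c\in k$, so it is multiplication by $c$. Hence $k[\varepsilon]$ is self-injective.

*The smallest case of the construction.* Let $R=R(k,k,\kappa)$ with $k$ a field. We check that $R$ is $\kappa$-injective. Write $e_\alpha$ for the function equal to $1$ at $\alpha$ and $0$ elsewhere. Let $I=\sum_i g_iR$ have at most $\kappa$ generators, let $f:I\to R$, and put $h_i=f(g_i)$. Since $f(g_ig_je_\alpha)$ can be computed in two ways, $h_i(\alpha)g_j(\alpha)=h_j(\alpha)g_i(\alpha)$. If $g_i(\alpha)=0$, then $h_ie_\alpha=f(g_ie_\alpha)=0$, so $h_i(\alpha)=0$. Therefore $x(\alpha)=h_i(\alpha)/g_i(\alpha)$ for any $i$ with $g_i(\alpha)\neq0$, and $x(\alpha)=0$ if there is no such $i$, is well defined and satisfies $xg_i=h_i$.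 Off the union of the exceptional sets of all $g_i$ and $h_i$, a small set, we may use the same $i$ for every $\alpha$, so $x$ is constant there and $x\in R$.

But $R$ is not self-injective. Let $I$ be the ideal of functions with small support, and let $u:\kappa^+\to k$ be the indicator function of a set $A$ such that neither $A$ nor its complement is small. The map $g\mapsto ug$ sends $I$ to $R$. If it were multiplication by $x\in R$, then $xe_\alpha=ue_\alpha$ for all $\alpha$, so $x=u\notin R$. Thus $\kappa$-injectivity can hold while an ideal needing more than $\kappa$ generators carries a map that does not extend.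

## 3. Right ideals of matrices are submodules of columns

This section replaces $M_{n\times n}(R)$ by the module $R^n$.

**Lemma 1.** (i) $M_{n\times n}(R)$ is right $\kappa$-injective if and only if every homomorphism $f:K\to R$, with $K\subseteq R^n$ a submodule generated by at most $\kappa$ elements, extends to $R^n$.
(ii) If some $f:K\to R$ with $K\subseteq R^n$ cyclic does not extend to $R^n$, then $M_{n\times n}(R)$ is not right P-injective.

**Proof.** Let $T=M_{n\times n}(R)$ with matrix units $e_{ij}$.

**Step 1: the extension condition implies injectivity of $T$.** Let $J$ be a right ideal of $T$ with at most $\kappa$ generators and $\Phi:J\to T$ a $T$-homomorphism. Let $K\subseteq R^n$ be the set of first columns of elements of $J$. Right multiplication by $e_{j1}$ moves column $j$ to column $1$ and kills the rest, so $K$ contains every column of every element of $J$. In particular $K$ is identified with $Je_{11}$. Conversely, a matrix $B$ all of whose columns lie in $K$ belongs to $J$: the matrix with first column $B_j$ and zeros elsewhere is in $Je_{11}\subseteq J$, multiplying it by $e_{1j}$ moves $B_j$ to column $j$, and $B$ is the sum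 of these. So $J$ is the set of matrices with all columns in $K$. The first column of $AB$ is $\sum_iA_iB_{i1}$, where $A_i$ are the columns of $A$, so $K$ is generated by the columns of the generators of $J$. There are at most $n\kappa=\kappa$ of them.

Since $\Phi(Ae_{11})=\Phi(A)e_{11}$, the map $\Phi$ restricts to an $R$-homomorphism $Je_{11}\to Te_{11}\cong R^n$, that is, to $n$ homomorphisms $K\to R$. By assumption each is left multiplication by a row. Stacking the rows gives $X\in T$ with $\Phi(A)=XA$ for $A\in Je_{11}$. For any $A\in J$ we have $A=\sum_jAe_{j1}e_{1j}$ with $Ae_{j1}\in Je_{11}$, so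
$$\Phi(A)=\sum_j\Phi(Ae_{j1})e_{1j}=\sum_jXAe_{j1}e_{1j}=XA .$$

**Step 2: a map on $K$ gives a map on a right ideal of $T$.** Let $f:K\to R$ be given and let $J$ be the right ideal of all matrices with columns in $K$. It is generated by the matrices $[g\ 0\cdots0]$ with $g$ a generator of $K$. So $J$ has at most $\kappa$ generators if $K$ does, and $J$ is principal if $K$ is cyclic. For $A\in J$ with columns $A_1,\dots,A_n$ let $\Phi(A)$ have first row $(f(A_1),\dots,f(A_n))$ and all other rows $0$. The $j$-th column of $AB$ is $\sum_iA_iB_{ij}$, and $f$ of it is $\sum_if(A_i)B_{ij}$, so $\Phi$ is $T$-linear. If $\Phi(A)=XA$ for all $A\in J$, then the first row of $X$ extends $f$. This proves the converse in (i), and (ii). $\square$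

Note that in (i) it matters that $\kappa$ is infinite: a principal right ideal of $T$ corresponds to a $K$ with $n$ generators, not one. That is why (ii) is only an implication.

**Padding.** For $m\le n$ view $R^m\subseteq R^n$ by adding zero coordinates. Since $R^m$ is a direct summand, $f:K\to R$ with $K\subseteq R^m$ extends to $R^m$ if and only if it extends to $R^n$. Hence right $\kappa$-injectivity of $M_{n\times n}(R)$ implies that of $M_{m\times m}(R)$, and a cyclic $K\subseteq R^m$ with a nonextendable map gives one in $R^n$.

If $R$ is a field, Lemma 1 shows that every $M_{m\times m}(R)$ is right $\aleph_0$-injective, since linear functionals on subspaces extend.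

## 4. One coordinate at a time, and the module $K\cap\ker\pi$

With Lemma 1 in hand, the natural attempt at a positive answer is induction on $n$. Given $f:K\to R$ with $K\subseteq R^n$ countably generated, let $\pi:R^n\to R$ be the last coordinate. First extend $f$ from $K'=K\cap\ker\pi\subseteq R^{n-1}$. Then subtract, so that what remains lives on the right ideal $\pi(K)$, and use the hypothesis on $R$. The second half is fine, because $\pi(K)$ is countably generated. The first half needs $K'$ to be countably generated, and nothing in the hypothesis says so. Section 6 exhibits a *cyclic* $K\subseteq R^2$ for which $K'$ is not countably generated. If we assume that this does not happen, the induction works, and this is Proposition C.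

**Proof of Proposition C.** By Lemma 1 we must extend every $f:K\to R$ with $K\subseteq R^n$ countably generated. We induct on $n$; the case $n=1$ is the hypothesis that $R$ is right $\aleph_0$-injective. Let $n\ge2$, and let $\pi$ and $K'$ be as above and $I=\pi(K)$, a countably generated right ideal.

**Step 1: $K'$ is countably generated.** Take an epimorphism $q:R^{(\mathbb N)}\to K$. The composite $\pi q:R^{(\mathbb N)}\to I$ is an epimorphism with kernel $q^{-1}(K')$, which is countably generated by assumption. Since $q$ is onto, $K'=q(q^{-1}(K'))$ is countably generated.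

**Step 2: correct $f$ so that it factors through $I$.** By induction there is a row $x\in R^{n-1}$ with $f(g)=xg$ for $g\in K'$. The map $g\mapsto f(g)-(x,0)g$ on $K$ vanishes on $K'$, so it factors through $K/K'\cong I$. Since $R$ is right $\aleph_0$-injective, the resulting map $I\to R$ is left multiplication by some $z\in R$. Thus $f(g)=(x,0)g+z\,\pi(g)=(x,z)g$.

**Step 3: the two examples in the statement.** Suppose countably generated right ideals are projective. Then an epimorphism $R^{(\mathbb N)}\to I$ splits, its kernel is a direct summand of $R^{(\mathbb N)}$, and projecting the standard basis onto it gives countably many generators. If $R$ is von Neumann regular (for each $a$ there is $b$ with $aba=a$), its countably generated right ideals are projective by Kaplansky. Here is the argument. Recall that finitely generated right ideals of such a ring are generated by idempotents. Let $I_m=e_mR$, with $e_m$ idempotent, be generated by the first $m$ of countably many generators of $I$. From $R=e_mR\oplus(1-e_m)R$ and $I_m\subseteq I_{m+1}$ the modular law gives $I_{m+1}=I_m\oplus Q_{m+1}$ with $Q_{m+1}=I_{m+1}\cap(1-e_m)R$. Put $Q_1=I_1$. Then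 $I=\bigoplus_mQ_m$, and each $Q_m$ is a direct summand of $I_m$, which is a direct summand of $R$. So $I$ is projective. $\blacksquare$

The ring $R(k,k,\kappa)$ of Section 2 is von Neumann regular (invert pointwise where nonzero), so it cannot be a counterexample. A richer pair $S\subseteq F$ is needed.

## 5. Linear systems over $S$ that become solvable in $F$

We now translate injectivity of $M_{n\times n}(R(S,F,\kappa))$ into a comparison of linear equations over $S$ and over $F$. Consider the condition

$$\begin{aligned}(P_n):\quad&\text{for every family }(g_i,h_i)_{i\in I}\text{ in }S^n\times S\text{ with }|I|\le\kappa,\\&\text{if some row }y\in F^n\text{ satisfies }yg_i=h_i\text{ for all }i,\\&\text{then some row }s\in S^n\text{ satisfies }sg_i=h_i\text{ for all }i.\end{aligned}\tag{1}$$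

So $(P_n)$ says: a system of at most $\kappa$ linear equations in $n$ unknowns, with coefficients in $S$ on the right of the unknowns, that is solvable in $F$ is solvable in $S$. Two small examples:

- For $\mathbb Z\subseteq\mathbb Q$, $(P_1)$ fails already for the one equation $y\cdot2=1$.
- For fields $k\subseteq F$, every $(P_n)$ holds: choose a $k$-linear map $\rho:F\to k$ with $\rho|_k=\mathrm{id}$ and apply it to the entries of $y$. In general, a right $S$-linear $\rho:F\to S$ fixing $S$ forces all $(P_n)$. So we shall need a pair without such a $\rho$.

**Lemma 2.** Let $F$ be right self-injective and $R=R(S,F,\kappa)$.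
(i) If $(P_n)$ holds, then $M_{n\times n}(R)$ is right $\kappa$-injective.
(ii) If $(P_n)$ fails for a one-equation system ($|I|=1$), then $M_{m\times m}(R)$ is not right P-injective for every $m\ge n$.

**Proof of (i).** By Lemma 1(i) we must extend $f:K\to R$, where $K=\sum_{i\in I}g_iR\subseteq R^n$ and $|I|\le\kappa$. Put $h_i=f(g_i)$.

**Step 1: one small set for everything.** Each $h_i$ and each of the $n$ entries of each $g_i$ is constant off a small set. The union $C$ of these at most $\kappa$ sets is small. Off $C$ all $g_i$ and $h_i$ are constant, with values $\hat g_i\in S^n$ and $\hat h_i\in S$.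

**Step 2: solve at each point in $F$.** Fix $\alpha\in\kappa^+$. For $z\in F$ let $z_\alpha\in R$ have value $z$ at $\alpha$ and $0$ elsewhere, and let $e_\alpha=1_\alpha$, a central idempotent of $R$. Let $K_\alpha=\{g(\alpha):g\in K\}\subseteq F^n$. It is a right $F$-submodule, since $g(\alpha)z=(gz_\alpha)(\alpha)$. Define $f_\alpha:K_\alpha\to F$ by $g(\alpha)\mapsto f(g)(\alpha)$. This is well defined: if $g(\alpha)=0$, then $ge_\alpha=0$, so $f(g)e_\alpha=f(ge_\alpha)=0$, that is, $f(g)(\alpha)=0$. It is additive, and it is $F$-linear because $f(gz_\alpha)(\alpha)=f(g)(\alpha)z$. As $F_F$ is injective, $f_\alpha$ extends to $F^n$, so there is a row $x_\alpha\in F^n$ with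
$$x_\alpha\, g(\alpha)=f(g)(\alpha)\qquad\text{for all }g\in K.\tag{2}$$

**Step 3: use one solution in $S$ off $C$.** The rows $x_\alpha$ need not fit together to an element of $R^n$. But choose $\beta\in\kappa^+\setminus C$; then (2) gives $x_\beta\hat g_i=\hat h_i$ for all $i$. By $(P_n)$ there is $s\in S^n$ with $s\hat g_i=\hat h_i$ for all $i$. Put $x(\alpha)=x_\alpha$ for $\alpha\in C$ and $x(\alpha)=s$ otherwise. Then $x\in R^n$ because $C$ is small, and $xg_i=h_i$ at every point. Since the $g_i$ generate $K$, left multiplication by $x$ extends $f$.

**Proof of (ii).** Let $g\in S^n$, $h\in S$ and $y\in F^n$ with $yg=h$, but $sg\ne h$ for all $s\in S^n$. Regard $g$ and $h$ as constant functions, so $g\in R^n$ and $h\in R$. The map $f:gR\to R$, $gr\mapsto hr$, is well defined: if $gr=0$, then $h\,r(\alpha)=y\,g\,r(\alpha)=0$ for every $\alpha$. If a row $x\in R^n$ extended $f$, then $xg=h$. Off a small set $x$ is a constant $s\in S^n$, and $sg=h$, a contradiction. So the cyclic module $gR\subseteq R^n$ has a map that does not extend. By padding the same happens in $R^m$ for $m\ge n$, and Lemma 1(ii) applies. $\square$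

In (ii), $y$ makes the map well defined but does not belong to $R^n$, because a constant function of $R$ must have its value in $S$.

Theorem A now requires a commutative self-injective $F$ and a subring $S$ such that $(P_1)$ holds for all systems but $(P_2)$ fails for one equation.

## 6. Functionals on $k^3$ with a line removed: proof of Theorem A

Let $k$ be a field, $V=k^3$, $0\ne p\in V$, $N=V^*$ and $\mathcal T=V\setminus kp$. Put
$$F=\prod_{v\in\mathcal T}k[\varepsilon],\qquad S=\{\lambda+\varepsilon\nu:\lambda\in k,\ \nu\in N\},\quad\text{where }\ \lambda+\varepsilon\nu:=(\lambda+\varepsilon\,\nu(v))_{v\in\mathcal T}.$$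
Since $(\lambda+\varepsilon\nu)(\mu+\varepsilon\rho)=\lambda\mu+\varepsilon(\lambda\rho+\mu\nu)$, $S$ is a subring of the commutative ring $F$. The set $\mathcal T$ spans $V$: for $u\notin kp$ it contains $u$ and $u+p$, hence its span contains $p$ and every vector outside $kp$. So a functional vanishing on $\mathcal T$ is $0$, and $\lambda,\nu$ are determined by $\lambda+\varepsilon\nu$.

Why this pair? An equation $\xi_1\varepsilon a_1+\dots+\xi_m\varepsilon a_m=\varepsilon c$ with $a_j,c\in N$ is solvable in $F$ exactly when for each $v\in\mathcal T$ the numbers $a_j(v)$ do not all vanish unless $c(v)=0$; that is, when $c$ vanishes on $\mathcal T\cap\bigcap_j\ker a_j$. It is solvable in $S$ exactly when $c\in\mathrm{span}(a_j)$, that is, when $c$ vanishes on all of $\bigcap_j\ker a_j$. The two differ only through the missing line $kp$. For one nonzero functional $a$ the plane $\ker a$ is still spanned by its part in $\mathcal T$, so nothing is lost. For two independent functionals killing $p$ the intersection is $kp$, its part in $\mathcal T$ is empty, and the condition disappears. The dimension $3$ matters: in $k^2$ a nonzero $a$ with $a(p)=0$ has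 $\ker a=kp$, disjoint from $\mathcal T$, and then $\xi\,\varepsilon a=\varepsilon c$ with $c\notin ka$ is solvable in $F$ and not in $S$, so $(P_1)$ fails.

**Step 1: $F$ is self-injective.** This is the hypothesis of Lemma 2. Each factor $k[\varepsilon]$ is self-injective by Section 2, so it suffices to see that a product $F=\prod_vF_v$ of right self-injective rings is right self-injective. Let $J\subseteq F$ be a right ideal, $f:J\to F$, and let $\delta_v\in F$ be the central idempotent with $1$ in place $v$ and $0$ elsewhere. As in Lemma 2, $J_v=\{g_v:g\in J\}$ is a right ideal of $F_v$, and $g_v\mapsto f(g)_v$ is well defined on it, since $g_v=0$ gives $g\delta_v=0$ and so $f(g)\delta_v=0$. It is $F_v$-linear, so it is left multiplication by some $y_v\in F_v$. Then $y=(y_v)$ satisfies $yg=f(g)$ for $g\in J$. Baer's criterion finishes.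

**Step 2: $(P_1)$ holds.** Let $g_i=\lambda_i+\varepsilon n_i$ and $h_i=\mu_i+\varepsilon\nu_i$ in $S$ $(i\in I)$, and let $y=(y_v)\in F$ with $yg_i=h_i$ for all $i$. We need a common solution in $S$.

*Some $\lambda_j\ne0$.* Then $g_j$ is a unit of $S$, with inverse $\lambda_j^{-1}-\varepsilon\lambda_j^{-2}n_j$. So $y=g_j^{-1}h_j$ already lies in $S$.

*All $\lambda_i=0$.* Let $\bar y_v\in k$ be the constant term of $y_v$. In place $v$ the equation reads $\varepsilon\bar y_vn_i(v)=\mu_i+\varepsilon\nu_i(v)$. Hence $\mu_i=0$ and
$$\nu_i(v)=\bar y_v\,n_i(v)\qquad(v\in\mathcal T,\ i\in I).\tag{3}$$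
Here $\bar y_v$ may depend on $v$; we must replace it by one scalar. For finite linear combinations, (3) gives
$$\Bigl(\sum\alpha_i\nu_i\Bigr)(v)=\bar y_v\Bigl(\sum\alpha_in_i\Bigr)(v)\qquad(v\in\mathcal T).$$
If $\sum\alpha_in_i=0$, then $\sum\alpha_i\nu_i$ vanishes on $\mathcal T$, so it is $0$. Hence on $L=\mathrm{span}\{n_i\}\subseteq N$ there is a linear map $\varphi:L\to N$ with $\varphi(n_i)=\nu_i$, and it satisfies $\varphi(n)(v)=\bar y_vn(v)$ for $n\in L$, $v\in\mathcal T$. In particular $\varphi(n)(v)=0$ whenever $v\in\mathcal T$ and $n(v)=0$.

Let $0\ne n\in L$. Then $\ker n$ is $2$-dimensional, and $\ker n\setminus kp$ spans it. Indeed, if $p\notin\ker n$, all nonzero vectors of $\ker n$ lie in $\mathcal T$. If $p\in\ker n$, take $u\in\ker n\setminus kp$; then $u$ and $u+p$ lie in $\mathcal T\cap\ker n$ and span $\ker n$. So $\varphi(n)$ vanishes on $\ker n$, which means $\varphi(n)=c_nn$ for some $c_n\in k$.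

The scalar does not depend on $n$. For proportional vectors this is linearity of $\varphi$. If $n,n'\in L$ are independent, then $c_nn+c_{n'}n'=\varphi(n+n')=c_{n+n'}(n+n')$ gives $c_n=c_{n+n'}=c_{n'}$. So $\varphi$ is multiplication by one $c\in k$ (take $c=0$ if $L=0$). Then $c\,g_i=\varepsilon cn_i=\varepsilon\nu_i=h_i$ for all $i$, and $c\in k\subseteq S$.

**Step 3: $(P_2)$ fails for one equation.** The functionals killing $p$ form a $2$-dimensional space. Choose a basis $a,b$ of it, and $c\in N$ with $c(p)=1$. Consider
$$x\cdot\varepsilon a+y\cdot\varepsilon b=\varepsilon c.\tag{4}$$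
It is solvable in $F$: since $\ker a\cap\ker b=kp$, for each $v\in\mathcal T$ one of $a(v),b(v)$ is nonzero, so there are $\xi_v,\eta_v\in k$ with $\xi_va(v)+\eta_vb(v)=c(v)$, and $x=(\xi_v)$, $y=(\eta_v)$ solve (4). It is not solvable in $S$: a solution with constant terms $\lambda,\mu\in k$ would give $\lambda a+\mu b=c$ on $\mathcal T$, hence in $N$, and evaluation at $p$ gives $0=1$.

**Step 4: conclusion.** Let $R=R(S,F,\kappa)$, a commutative ring. By Step 2 and Lemma 2(i) with $n=1$, $R$ is $\kappa$-injective. By Step 3 and Lemma 2(ii) with $n=2$, $M_{m\times m}(R)$ is not right P-injective for any $m\ge2$. With $\kappa=\aleph_0$, the ring $R$ is $\aleph_0$-injective, and $M_{n\times n}(R)$ is not right $\aleph_0$-injective for any $n\ge2$. $\blacksquare$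

**Where the induction of Section 4 breaks in this ring.** Take $g=(\varepsilon a,\varepsilon b)^T$, constant, and $K=gR\subseteq R^2$ with $f(gr)=\varepsilon c\,r$, the map of Lemma 2(ii). Then $K'=K\cap\ker\pi$ is identified with the ideal $\{\varepsilon a\,r: r\in R,\ \varepsilon b\,r=0\}$ of $R$.

Every element of $K'$ has small support: if $\varepsilon b\,r=0$ and $\hat r=\lambda+\varepsilon\nu$, then $\lambda b=0$ on $\mathcal T$, so $\lambda=0$, and $\varepsilon a\,r$ is eventually $0$. On the other hand, for every $\alpha$ some element of $K'$ is nonzero at $\alpha$. To see this, pick $v_0\in\ker b\setminus kp$, and let $r$ be zero except at $\alpha$, where $r(\alpha)=\delta_{v_0}$ is $1$ in place $v_0$ and $0$ in the others. Then $\varepsilon b\,r=0$, while $\varepsilon a\,r\neq0$ at $\alpha$ because $a(v_0)\ne0$. At most $\kappa$ elements of $K'$ have all their supports in one small set, so they cannot generate $K'$. Thus $K$ is cyclic, yet $K'$ is not generated by $\kappa$ elements.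

Moreover $f|_{K'}$ does not extend to $R$. If it were multiplication by $x\in R$, the elements just used would give $\overline{x(\alpha)_{v}}\,a(v)=c(v)$ for all $\alpha$ and all $v\in\ker b\setminus kp$, where the bar is the constant term. For $\alpha$ off a small set this constant term is one $\lambda\in k$, so $\lambda a=c$ on $\ker b\setminus kp$, hence on its span $\ker b$, and at $p$ we get $0=1$.

## 7. The free algebra on $n+1$ letters: proof of Theorem B

We now need, for a given $n$, a pair $S\subseteq F$ with $(P_n)$ true and $(P_{n+1})$ false for one equation. Let $k$ be a field and $S=k\langle x_1,\dots,x_{n+1}\rangle$. The ring $F$ will be $\operatorname{End}_k(V)$ for a left $S$-module $V$. There are two demands on $V$.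

Suppose a finite system in $n$ unknowns has coefficient rows $G_1,\dots,G_n\in S^\ell$ and right side $h\in S^\ell$, and is not solvable in $S$. Then $h\notin Y=\sum SG_j$, and the module $S^\ell/Y$ witnesses this. If $S^\ell/Y$ is part of $V$, the system will not be solvable in $F$ either. So $V$ should contain all $S^\ell/Y$ with $Y$ generated by at most $n$ elements. In the other direction, $\xi_1x_1+\dots+\xi_{n+1}x_{n+1}=1$ is not solvable in $S$, and it will be solvable in $F$ if no nonzero element of $V$ is killed by all the $x_i$. An element so killed, in some $S^\ell/Y$, turns out to need at least $n+1$ generators for $Y$. Both demands are met by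
$$V=\bigoplus_{\ell\ge1}\ \bigoplus_{Y}\ S^\ell/Y,$$
where $S^\ell$ here denotes rows (a left $S$-module) and $Y$ runs over all left submodules of $S^\ell$ generated by at most $n$ elements. Since $S/0$ is a summand, $V$ is faithful, and $S$ embeds in $F:=\operatorname{End}_k(V)$, maps written on the left.

To see what is left out, consider $\ell=1$ and $Y=Sx_1+\dots+Sx_{n+1}$. The class of $1$ in $S/Y\cong k$ is nonzero and killed by all $x_i$. Lemma 4 below shows that this $Y$ is not generated by $n$ elements, so $S/Y$ is not one of the listed summands.

**Lemma 3.** For every nonzero $k$-vector space $V$, the ring $F=\operatorname{End}_k(V)$ is right self-injective.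

**Proof.** Let $J\subseteq F$ be a right ideal and $f:J\to F$ a homomorphism. We look for $y\in F$ with $yg=f(g)$; this prescribes $y$ on the subspace $JV=\{\sum g_iv_i\ (\text{finite}):g_i\in J,\ v_i\in V\}$ by
$$y\Bigl(\sum g_iv_i\Bigr)=\sum f(g_i)v_i.$$
To see that this is well defined, suppose $\sum g_iv_i=0$. Fix $0\neq w\in V$ and a $k$-functional $\omega$ on $V$ with $\omega(w)=1$, and let $t_i\in F$, $t_i(u)=v_i\,\omega(u)$. Then $\sum g_it_i=0$, since its value at $u$ is $(\sum g_iv_i)\omega(u)$. Therefore $\sum f(g_i)t_i=f(\sum g_it_i)=0$, and applying this to $w$ gives $\sum f(g_i)v_i=0$. So $y$ is a well-defined $k$-linear map on $JV$. Extend it $k$-linearly to $V$. Then $y\in F$ and $yg=f(g)$ for $g\in J$. Baer's criterion finishes. $\square$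

**Lemma 4.** If $Y\subseteq S^\ell$ is a left submodule generated by at most $n$ elements, $h\in S^\ell$, and $x_ih\in Y$ for $i=1,\dots,n+1$, then $h\in Y$.

**Proof.** Suppose $h\notin Y$. We count dimensions modulo the $k$-subspace $Y'=\sum_ix_iY$ of $Y$. Let $y_1,\dots,y_r$ ($r\le n$) generate $Y$. From $S=k\oplus\bigoplus_ix_iS$ we get $Sy_j= ky_j+\sum_ix_iSy_j$, so $Y=\sum_jky_j+Y'$ and $\dim_kY/Y'\le n$.

On the other hand $x_1h,\dots,x_{n+1}h\in Y$ are linearly independent modulo $Y'$. Indeed, let $\sum_ic_ix_ih=\sum_ix_iz_i$ with $c_i\in k$, $z_i\in Y$. Then $\sum_ix_i(c_ih-z_i)=0$ in $S^\ell$. In each coordinate the sum $\sum_ix_iS$ is direct and $S$ is a domain, so $c_ih=z_i\in Y$, and $h\notin Y$ forces $c_i=0$. Hence $\dim_kY/Y'\ge n+1$, a contradiction. $\square$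

**Step 1: finite systems in $n$ unknowns solvable in $F$ are solvable in $S$.** Let $(g_i,h_i)_{i\in I}$ be a family in $S^n\times S$ with $|I|\le\kappa$, and $y\in F^n$ with $yg_i=h_i$ for all $i$. Write $g_i=(g_{i1},\dots,g_{in})^T$. Let $I_0\subseteq I$ be finite and nonempty (the empty system is solved by any row). Put $G_j=(g_{ij})_{i\in I_0}\in S^{I_0}$ for $j=1,\dots,n$, $Y=\sum_jSG_j$ and $h=(h_i)_{i\in I_0}$. A row $s\in S^n$ solves the subsystem $I_0$ if and only if $\sum_js_jG_j=h$, so solvability in $S$ means $h\in Y$.

Suppose $h\notin Y$. Since $Y$ has at most $n$ generators, $X=S^{I_0}/Y$ is (isomorphic to) a summand of $V$. Let $v_i\in X\subseteq V$ be the image of the $i$-th basis vector. Then $\sum_ig_{ij}v_i=0$ for each $j$, being the image of $G_j$, while $\sum_ih_iv_i\ne0$, being the image of $h$. But $h_i=\sum_jy_jg_{ij}$ in $F$, so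
$$\sum_ih_iv_i=\sum_i\sum_jy_jg_{ij}v_i=\sum_jy_j\Bigl(\sum_ig_{ij}v_i\Bigr)=0,$$
a contradiction.

**Step 2: $(P_n)$ holds.** Step 1 gives a solution for each finite subsystem, possibly a different one each time; we need one for all $i\in I$. Finite dimension over a division ring supplies it. Recall that $S$ embeds in a division ring $D$ (Mal'cev–Neumann): $S\subseteq k[G]$ with $G$ the free group on $n+1$ generators, $G$ can be ordered, and $k[G]$ embeds in the Mal'cev–Neumann division ring $k((G))$; see T. Y. Lam, *A First Course in Noncommutative Rings*, §14. For finite $I_0\subseteq I$ let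
$$D_{I_0}=\{x\in D^n:\ xg_i=0\ \text{ for all } i\in I_0\},$$
a left $D$-subspace of $D^n$. Choose $I_0$ with $\dim D_{I_0}$ minimal. For each $i\in I$ we have $D_{I_0\cup\{i\}}\subseteq D_{I_0}$, so by minimality $D_{I_0\cup\{i\}}=D_{I_0}$.

Let $s\in S^n$ solve the subsystem $I_0$. Given $i\in I$, let $s'\in S^n$ solve the subsystem $I_0\cup\{i\}$. Both solve $I_0$, so $s-s'\in D_{I_0}=D_{I_0\cup\{i\}}$, and $sg_i=s'g_i=h_i$. As $i$ was arbitrary, $s$ solves the whole system.

**Step 3: $(P_{n+1})$ fails for one equation,** namely
$$\xi_1x_1+\dots+\xi_{n+1}x_{n+1}=1.\tag{5}$$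
It has no solution in $S$: the augmentation $x_i\mapsto0$ would give $0=1$. For a solution in $F$, consider the $k$-linear map $V\to V^{n+1}$, $v\mapsto(x_1v,\dots,x_{n+1}v)$. If it is injective, it has a $k$-linear left inverse $(y_1,\dots,y_{n+1})$ with $y_j\in\operatorname{End}_k(V)=F$, and then $\sum y_jx_j=1$. Since the $x_i$ preserve each summand of $V$, injectivity can be checked on each $S^\ell/Y$, and there it is exactly Lemma 4.

**Step 4: the ring.** Let $R=R(S,F,\kappa)$. By Lemma 3, Step 2 and Lemma 2(i), $M_{n\times n}(R)$ is right $\kappa$-injective, and by padding so is $M_{m\times m}(R)$ for $m\le n$. By Step 3 and Lemma 2(ii), applied with $n+1$ in place of $n$, $M_{m\times m}(R)$ is not right P-injective for any $m\ge n+1$. This proves the first statement of Theorem B.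

**Step 5: which sets of sizes occur.** By padding, $\{m\ge1:M_{m\times m}(R)\text{ is right }\aleph_0\text{-injective}\}$ is always an initial segment of $\{1,2,3,\dots\}$, so it is one of $\varnothing$, $\{1,\dots,n\}$, $\{1,2,3,\dots\}$. The set $\varnothing$ occurs for $R=\mathbb Z$, since $2\mathbb Z\to\mathbb Z$, $2\mapsto1$, does not extend, so that $1$ is not in the set. The set $\{1,\dots,n\}$ occurs by Step 4 with $\kappa=\aleph_0$, because a ring that is not right P-injective is not right $\aleph_0$-injective. The full set occurs for $R$ a field, as noted after Lemma 1. $\blacksquare$
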